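\title{Polytopal spheres in the neighborhood complexes of stable Kneser graphs}

\begin{abstract}
We show that for all $n\ge1$ and $k\ge0$ the neighborhood complex of the stable Kneser graph $SG_{n,k}$ contains the boundary complex of a simplicial $(k+1)$-polytope as a strong deformation retract. This answers a question of Bj\"orner and De Longueville. The polytope is a generic perturbation of the convex hull of the indicator vectors of the stable sets, projected to a space of alternating trigonometric sequences. We also show that every such polytope must use all vertices of the graph, and that the unperturbed polytope gives a deformation retract that respects the dihedral symmetry.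
\end{abstract}

\section{Introduction}

Let $n\ge1$ and $k\ge0$ be integers and put $N=2n+k$. We arrange $N$ \emph{sites} in a cycle and index them by $\mathbb Z_N$. An $n$-subset $S\subseteq\mathbb Z_N$ is \emph{stable} if it contains no two cyclically consecutive sites $i,i+1$. Let $\mathcal V$ be the set of stable $n$-subsets. The \emph{stable Kneser graph} (or Schrijver graph) $SG_{n,k}$ has vertex set $\mathcal V$, and two vertices are adjacent if they are disjoint as sets. The \emph{neighborhood complex} $\mathcal N(G)$ of a graph $G$ is the simplicial complex whose simplices are the nonempty sets of vertices that have a common neighbor in $G$. We write $\mathcal N=\mathcal N(SG_{n,k})$. Thus a family of stable $n$-sets is a simplex of $\mathcal N$ exactly when its union leaves room for one more stable $n$-set. Every $S\in\mathcal V$ is a vertex of $\mathcal N$, since the shifted set $S+1$ is a neighbor of $S$.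

In the simplest cases $\mathcal N$ is the boundary of a polytope of dimension $k+1$.
\begin{itemize}
\item For $n=1$ the graph is complete on $k+2$ vertices, every proper subset of the vertices has a common neighbor, and $\mathcal N$ is the boundary of a $(k+1)$-simplex.
\item For $k=0$ the only stable sets are the even sites and the odd sites, and $\mathcal N$ consists of two points, the boundary of a segment.
\item For $k=1$ the stable sets are $S_j=\{j+2,j+4,\dots,j+2n\}$, $j\in\mathbb Z_N$. A neighbor of $S_j$ is obtained from the complement $\{j,j+1,j+3,\dots,j+2n-1\}$ by deleting $j$ or $j+1$, so it is $S_{j-1}$ or $S_{j+1}$. The edges $\{S_{j-1},S_{j+1}\}$ of $\mathcal N$ form a single cycle because $N$ is odd, and $\mathcal N$ is the boundary of an $N$-gon.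
\end{itemize}
The pattern breaks at $n=k=2$. There the set $\{1,4\}\subseteq\mathbb Z_6$ has the four neighbors $\{0,2\}$, $\{0,3\}$, $\{2,5\}$, $\{3,5\}$, so $\mathcal N$ contains a solid tetrahedron and is not a $2$-sphere. The pattern survives up to homotopy: Bj\"orner and De Longueville proved that $\mathcal N$ is homotopy equivalent to the sphere $S^k$ for all $n$ and $k$, and that for $n=2$ it contains the boundary complex of a $(k+1)$-dimensional associahedron as a deformation retract. One may therefore hope that the sphere is always present in $\mathcal N$ as a subcomplex, and in the most rigid form. This is the question of Bj\"orner and De Longueville, as posed in \cite{BZ}: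

\medskip
\noindent\emph{For every $n\ge1$ and $k\ge0$, is there a subcomplex of $\mathcal N(SG_{n,k})$ that is a deformation retract of $\mathcal N(SG_{n,k})$ and is isomorphic to the boundary complex of a simplicial polytope?}
\medskip

Here a polytope is \emph{simplicial} if all its proper faces are simplices, and its \emph{boundary complex} has as simplices the vertex sets of the nonempty proper faces. A subspace $A\subseteq X$ is a \emph{strong deformation retract} if there is a homotopy from the identity of $X$ to a map into $A$ that fixes every point of $A$ at all times. The answer to the question is yes.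

\begin{theorem}\label{thm:main}
For all $n\ge1$ and $k\ge0$ there is a subcomplex $K\subseteq\mathcal N$ that is isomorphic to the boundary complex of a simplicial $(k+1)$-polytope and is a strong deformation retract of $\mathcal N$. Moreover $K$ contains all vertices of $\mathcal N$.
\end{theorem}

One might try to answer the question with a small sphere that uses only a few well-chosen vertices. This is impossible.

\begin{theorem}\label{thm:forced}
If $L\subseteq\mathcal N$ is a subcomplex such that $\tilde H_k(L;\mathbb Z)\to\tilde H_k(\mathcal N;\mathbb Z)$ is nonzero, then $L$ contains every vertex of $\mathcal N$. Hence every polytope as in the question has exactly $|\mathcal V|=\frac{2n+k}{n+k}\binom{n+k}{n}$ vertices.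
\end{theorem}

So the task is to place all stable sets in convex position in $\mathbb R^{k+1}$ in such a way that the stable sets on any one face have a common neighbor. The solution is explicit up to a small generic perturbation. Let $E\subset\mathbb R^N$ be the space of sequences $a_i=(-1)^i\varphi(2\pi i/N)$, where $\varphi$ is a real trigonometric polynomial of degree at most $k/2$ with frequencies in $k/2+\mathbb Z$. Project the indicator vectors $1_S$ $(S\in\mathcal V)$ orthogonally to $E$ and take the convex hull $Q$. This polytope need not be simplicial, and perturbing its vertices makes it so. Before the perturbation, $Q$ has the symmetry of the cycle.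

\begin{theorem}\label{thm:equi}
Let $D$ be the dihedral group of permutations of $\mathbb Z_N$ generated by $i\mapsto i+1$ and $i\mapsto -i$. There are a linear $D$-action on $\mathbb R^{k+1}$ and a $D$-invariant $(k+1)$-polytope $Q$ with vertices $u_S$ $(S\in\mathcal V)$, $gu_S=u_{gS}$, such that the vertex set of every proper face of $Q$ is a simplex of $\mathcal N$. The barycentric subdivision of $\partial Q$ is thereby a $D$-invariant subcomplex of the barycentric subdivision of $\mathcal N$, and it is a $D$-equivariant strong deformation retract of $|\mathcal N|$.
\end{theorem}

The proof has a convex part and a topological part. The convex part (Sections~\ref{sec:E} and~\ref{sec:Q}) shows that the faces of $Q$ are simplices of $\mathcal N$; its core is the exchange argument in Lemma~\ref{lem:key}. The topological part (Section~\ref{sec:top}) shows that the piecewise linear map sending each $S$ to its vertex of $Q$ is a homotopy equivalence $|\mathcal N|\to E\setminus0$. All three theorems follow by examining this one map.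

\section{The pentagon and the hexagon}\label{sec:ex}

The construction can be phrased as follows: assign a point $p_i\in\mathbb R^{k+1}$ to each site, put $u_S=\sum_{i\in S}p_i$, and let $Q$ be the convex hull of the $u_S$. We carry this out for $n=2$ and $k=1,2$, writing $ij$ for the pair $\{i,j\}$.

\begin{example}[$n=2$, $k=1$, $N=5$]\label{ex:penta}
Let $p_i=(-1)^i(\cos\frac{\pi i}{5},\sin\frac{\pi i}{5})$, the unit vector at angle $216^\circ\cdot i$. Consecutive sites are nearly antipodal, and the points $p_0,p_2,p_4,p_1,p_3$ lie in this order at the corners of a regular pentagon. The five stable pairs $\{i,i+2\}$ are the sides of this pentagon, so the $u_S$ are twice the midpoints of the sides and $Q$ is again a regular pentagon.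

Why are the sides of $Q$ simplices of $\mathcal N$? Consider the side on which $\langle v,\cdot\rangle$ is maximal for $v=p_0$. The numbers $a_i=\langle v,p_i\rangle$ for $i=0,\dots,4$ are
\[
1,\quad \cos144^\circ,\quad \cos72^\circ,\quad \cos72^\circ,\quad \cos144^\circ ,
\]
with signs $+,-,+,+,-$. The sum $\langle v,u_S\rangle=\sum_{i\in S}a_i$ is largest for $S=02$ and $S=03$. Both pairs use only sites with $a_i>0$. The remaining sites contain the stable pair $14$, which is therefore a common neighbor of the maximizers. Two facts are at work, and both hold in general: the signs of the $a_i$ alternate so often that the positive sites and the nonpositive sites each contain a stable $n$-set, and a maximizer never uses a nonpositive site.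
\end{example}

\begin{example}[$n=2$, $k=2$, $N=6$]\label{ex:hexa}
Let $p_i=(-1)^i(1,\cos\frac{\pi i}{3},\sin\frac{\pi i}{3})$. With $\omega=e^{\pi\mathrm i/3}$ and $\mathbb R^3=\mathbb R\times\mathbb C$ we have $p_i=(1,\omega^i)$ for even $i$ and $p_i=(-1,\omega^{i+3})$ for odd $i$. These are the corners of a triangular prism with top $p_0,p_2,p_4$ and with $p_3,p_5,p_1$ below them. The nine stable pairs, which are the diagonals of a hexagon, are the nine edges of the prism, and $\frac12Q$ is the convex hull of the edge midpoints (Figure~\ref{fig:prism}). It arises from the prism by cutting off each corner through the midpoints of its three edges: in affine coordinates in which $p_0$ is the origin and $p_2,p_4,p_3$ are the unit vectors we have $p_5=(1,0,1)$ and $p_1=(0,1,1)$, so the coordinate sum is $\frac12$ at the three midpoints next to $p_0$ and at least $1$ at the others. Up to symmetry the facets of $Q$ are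
\[
\begin{array}{lll}
\{02,03,04\} & \text{(six corners),} & \text{common neighbor } 15,\\
\{02,24,04\} & \text{(top and bottom),} & \text{common neighbor } 13,\\
\{02,25,35,03\} & \text{(three sides),} & \text{common neighbor } 14 .
\end{array}
\]
The quadrilaterals show that $Q$ is not simplicial. Each of them spans a tetrahedron of $\mathcal N$, so either diagonal may be used to cut it into two triangles of $\mathcal N$. Moving $u_{03},u_{14},u_{25}$ slightly toward the origin folds the quadrilateral above along the edge from $02$ to $35$, and likewise for the other two. The resulting $14$ triangles are the six fans, the two inscribed triangles and the six zigzags, that is, all triangulations of the hexagon.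
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!25] (1.5,2.2)--(3,1.1)--(1.5,0)--(0,1.1)--cycle;
\draw[gray] (0,0)--(3,0)--(3,2.2)--(0,2.2)--cycle;
\draw[gray] (0,2.2)--(3.8,3.5)--(3,2.2) (3.8,3.5)--(3.8,1.3)--(3,0);
\draw[gray,dashed] (0,0)--(3.8,1.3);
\draw[thick] (1.5,2.2)--(3,1.1)--(1.5,0)--(0,1.1)--cycle;
\draw[thick] (1.5,2.2)--(3.4,2.85)--(1.9,2.85)--cycle (3.4,2.85)--(3,1.1);
\foreach \x/\y/\t/\a in {1.5/2.2/02/below,3/1.1/25/right,1.5/0/35/below,0/1.1/03/left,1.9/2.85/04/above left,3.4/2.85/24/right,3.8/2.4/14/right,3.4/0.65/15/below right,1.9/0.65/13/above}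
  \fill (\x,\y) circle (1.3pt) node[\a] {\small $\t$};
\foreach \x/\y/\t/\a in {0/2.2/0/left,3/2.2/2/above left,3.8/3.5/4/above,0/0/3/left,3/0/5/below,3.8/1.3/1/right}
  \node[\a,gray] at (\x,\y) {$p_{\t}$};
\end{tikzpicture}
\caption{The case $n=k=2$. The six sites are the corners of a triangular prism, the nine stable pairs $ij$ are its edges, and the polytope $Q$ is, up to scaling, the convex hull of the edge midpoints. One facet of each type is drawn in bold. The four pairs on the shaded facet are the four neighbors of the pair $14$.}
\label{fig:prism}
\end{figure}

\section{Alternating trigonometric sequences}\label{sec:E}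

A linear functional on $\mathbb R^{k+1}$ turns the points $p_i$ into a sequence $(a_i)_{i\in\mathbb Z_N}$. So we need a $(k+1)$-dimensional space of sequences whose nonzero elements change sign many times. Functions with at most $k$ zeros change sign rarely; multiplying their values by $(-1)^i$ reverses this.

Let $V$ be the space of real-valued functions
\[
\varphi(\theta)=\sum_{j=0}^k c_j\,e^{\mathrm i(j-k/2)\theta},\qquad c_{k-j}=\overline{c_j}.
\]
It has the basis of all nonzero functions $\cos m\theta$, $\sin m\theta$ with $m\ge0$ in $\{\frac k2,\frac k2-1,\dots\}$, so $\dim V=k+1$. Every $\varphi\in V$ satisfies $\varphi(\theta+2\pi)=(-1)^k\varphi(\theta)$, so its zero set is invariant under translation by $2\pi$. Moreover,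
\begin{equation}\label{eq:zeros}
\text{a nonzero }\varphi\in V\text{ has at most $k$ zeros modulo }2\pi,
\end{equation}
because $e^{\mathrm ik\theta/2}\varphi(\theta)$ is a nonzero polynomial of degree at most $k$ in $e^{\mathrm i\theta}$. Put $\theta_i=2\pi i/N$ and
\[
a_i(\varphi)=(-1)^i\varphi(\theta_i)\qquad(i\in\mathbb Z).
\]
Then $a_{i+N}=(-1)^{N+k}a_i=a_i$, since $N+k=2n+2k$ is even. Hence $a(\varphi)=(a_i(\varphi))_{i\in\mathbb Z_N}$ is a vector in $\mathbb R^N$, and we let
\[
E=\{a(\varphi):\varphi\in V\}\subset\mathbb R^N ,
\]
with the inner product of $\mathbb R^N$. By \eqref{eq:zeros}, evaluation at any $k+1$ of the $N\ge k+2$ sites is an injective, hence bijective, linear map $V\to\mathbb R^{k+1}$. Consequently $\varphi\mapsto a(\varphi)$ is an isomorphism $V\to E$, the space $E$ has dimension $k+1$, and the entries of an element of $E$ can be prescribed at any $k+1$ or fewer sites.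

For $a\in E$ let $P(a)=\{i\in\mathbb Z_N:a_i>0\}$. A \emph{run} of a subset of $\mathbb Z_N$ is a maximal set of cyclically consecutive elements of it. Two cyclically adjacent elements of a set lie in the same run.

\begin{lemma}\label{lem:runs}
Let $0\ne a\in E$. There is $r\ge n$ such that $P=P(a)$ and its complement $P^c$ each consist of exactly $r$ runs.
\end{lemma}

\begin{proof}
We first remove the zero entries. By \eqref{eq:zeros} the set $Z=\{i:a_i=0\}$ has at most $k$ elements, so there is $q\in E$ with $q_i=-1$ for $i\in Z$. For small $\eta>0$ the sequence $a'=a+\eta q$ has no zero entry and $P(a')=P$. Write $a'=a(\varphi)$. If $a'_i$ and $a'_{i+1}$ have the same sign, then $\varphi(\theta_i)\varphi(\theta_{i+1})<0$, so $\varphi$ has a zero in $(\theta_i,\theta_{i+1})$. The $N$ intervals $(\theta_i,\theta_{i+1})$, $0\le i<N$, are disjoint modulo $2\pi$, so this happens for at most $k$ indices $i$. Hence at least $N-k=2n$ indices $i$ have exactly one of $i,i+1$ in $P$. Going once around the cycle we leave $P$ as often as we enter it, say $r$ times, and $2r\ge2n$. Each exit ends a run of $P$ and each entry ends a run of $P^c$.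
\end{proof}

Choosing one element from each of $n$ different runs of a set gives a stable $n$-set. So both $P(a)$ and $P(a)^c$ contain a stable $n$-set. Put
\[
\mathcal A(a)=\{S\in\mathcal V:S\subseteq P(a)\}.
\]
This family is nonempty, and any $T\in\mathcal V$ with $T\subseteq P(a)^c$ is a common neighbor of its members. Thus
\begin{equation}\label{eq:simplex}
\mathcal A(a)\text{ is a simplex of }\mathcal N\text{ for every }a\in E\setminus0 .
\end{equation}

An $n$-set that is not stable has fewer than $n$ runs, so by Lemma~\ref{lem:runs} it is never of the form $P(a)$. Conversely, every stable $n$-set is of this form. Its sign pattern has exactly $2n$ sign changes, so all $k$ available zeros are needed, and their positions are dictated by the set.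

\begin{lemma}\label{lem:sign}
For every $S\in\mathcal V$ there is $b_S\in E$ whose entries are positive at the sites in $S$ and negative at all other sites.
\end{lemma}

\begin{proof}
Let $J=\{i\in\mathbb Z_N:i\notin S,\ i+1\notin S\}$. Its complement consists of the indices $s$ and $s-1$ for $s\in S$, and these $2n$ indices are distinct because $S$ is stable. So $|J|=N-2n=k$. Represent the elements of $J$ by integers and let
\[
\varphi(\theta)=\prod_{j\in J}\sin\frac{\theta-\theta_j-\pi/N}{2}.
\]
Each factor is a real-valued combination of $e^{\mathrm i\theta/2}$ and $e^{-\mathrm i\theta/2}$, so the product of the $k$ factors lies in $V$. Modulo $2\pi$ its zeros are the midpoints of the intervals $(\theta_j,\theta_{j+1})$, $j\in J$, and $\varphi$ changes sign at each of them because exactly one factor does. Hence $\varphi$ does not vanish at the sites, and $\varphi(\theta_i)\varphi(\theta_{i+1})<0$ if and only if $i\in J$. Equivalently, $a_i(\varphi)$ and $a_{i+1}(\varphi)$ have equal signs if and only if $i\in J$. The pattern that is $+$ on $S$ and $-$ off $S$ has equal signs at $i,i+1$ for the same indices $i$, since $i$ and $i+1$ are never both in $S$. Two such patterns agree up to a global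 sign, so $a(\varphi)$ or $-a(\varphi)$ is as required.
\end{proof}

We fix such vectors $b_S$ $(S\in\mathcal V)$ for the rest of the paper.

\section{The polytope}\label{sec:Q}

Let $p_i\in E$ be the orthogonal projection of the $i$-th unit vector of $\mathbb R^N$, so that $\langle p_i,a\rangle=a_i$ for $a\in E$. If $\varphi_0,\dots,\varphi_k$ is a basis of $V$, the isomorphism $E\to\mathbb R^{k+1}$, $x\mapsto(\langle x,a(\varphi_j)\rangle)_j$, sends $p_i$ to $(-1)^i(\varphi_0(\theta_i),\dots,\varphi_k(\theta_i))$. The bases $\cos\frac\theta2,\sin\frac\theta2$ and $1,\cos\theta,\sin\theta$ give the points of Examples~\ref{ex:penta} and~\ref{ex:hexa}.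

Fix weights $w_i>0$ $(i\in\mathbb Z_N)$ and define
\[
u_S=\sum_{i\in S}w_ip_i\in E,\qquad\text{so that}\qquad\langle u_S,a\rangle=\sum_{i\in S}w_ia_i\quad(a\in E).
\]
For $w_i=1$ the point $u_S$ is the projection of $1_S$. Other weights are needed only for Theorem~\ref{thm:forced}.

A face of $\operatorname{conv}\{u_S\}$ is spanned by the $u_S$ that maximize $\langle u_S,a\rangle$ for some $a$. Among all $n$-sets the maximizers would simply collect the $n$ largest terms $w_ia_i$. Among stable sets this is not possible when large terms are adjacent, and a stable set might conceivably profit from using two large terms at the price of a negative one elsewhere. The next lemma shows that there are always enough runs to avoid paying this price.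

\begin{lemma}\label{lem:key}
Let $0\ne a\in E$. Every $S\in\mathcal V$ that maximizes $\langle u_S,a\rangle$ over $\mathcal V$ lies in $\mathcal A(a)$, and the maximum is positive. In particular the set of maximizers is a simplex of $\mathcal N$.
\end{lemma}

\begin{proof}
Let $P=P(a)$, with $r\ge n$ runs by Lemma~\ref{lem:runs}. Let $S\in\mathcal V$ with $m=|S\setminus P|\ge1$. The set $S\cap P$ has $n-m$ elements, so at least $r-(n-m)\ge m$ runs of $P$ do not meet $S$. Form $S'$ from $S\cap P$ by adding one element from each of $m$ such runs. Then $|S'|=n$ and $S'\subseteq P$. Two adjacent elements of $S'$ would lie in one run of $P$; a run that contains two elements of $S'$ is not one of the $m$ new runs, so both elements would belong to the stable set $S$, which is impossible. Hence $S'\in\mathcal V$. Since $w_ia_i>0$ on $P$ and $w_ia_i\le0$ off $P$,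
\[
\langle u_{S'},a\rangle>\sum_{i\in S\cap P}w_ia_i\ge\langle u_S,a\rangle .
\]
So $S$ is not a maximizer. Every maximizer is therefore a nonempty subset of $P$ and has positive value. The last claim follows from \eqref{eq:simplex}.
\end{proof}

We recall three standard facts about a polytope $Q\subset E$. If $0$ is not an interior point of $Q$ (for instance if $Q$ is not full-dimensional), there is $a\ne0$ with $\langle x,a\rangle\le0$ on $Q$. If $Q$ is full-dimensional, its nonempty proper faces are the sets on which $\langle\cdot,a\rangle$ attains its maximum over $Q$, for $a\neq0$. If $0$ is an interior point, every ray from $0$ meets $\partial Q$ in exactly one point, which depends continuously on the ray; sliding along rays shows that the inclusion $\partial Q\subset E\setminus0$ is a homotopy equivalence.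

\begin{corollary}\label{cor:Q}
$Q=\operatorname{conv}\{u_S:S\in\mathcal V\}\subset E$ is a $(k+1)$-polytope with $0$ in its interior. Its vertices are exactly the points $u_S$, which are pairwise distinct, and the vertex set of each proper face is a simplex of $\mathcal N$.
\end{corollary}

\begin{proof}
If $0$ were not interior, some $a\ne0$ would have $\langle u_S,a\rangle\le0$ for all $S$, contradicting the positivity in Lemma~\ref{lem:key}. For $a=b_S$ every maximizer is an $n$-subset of $P(b_S)=S$, so
\begin{equation}\label{eq:vertex}
\langle u_S,b_S\rangle>\langle u_{S'},b_S\rangle\qquad(S'\in\mathcal V,\ S'\ne S).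
\end{equation}
Thus $u_S$ is a vertex and differs from every other $u_{S'}$. The vertex set of a proper face is the set of maximizers for some $a\ne0$, and Lemma~\ref{lem:key} applies.
\end{proof}

\section{The complex $\mathcal N$ and the punctured space $E\setminus0$}\label{sec:top}

We realize $|\mathcal N|\subset\mathbb R^{\mathcal V}$ as the set of convex combinations $\sum_St_S\,S$ whose support $\{S:t_S>0\}$ is a simplex of $\mathcal N$. A sphere inside $|\mathcal N|$ need not carry its homotopy type, so we have to compare $|\mathcal N|$ with $E\setminus0\simeq S^k$ by explicit maps. All homotopies below are straight lines $(1-s)f_0+sf_1$, $s\in[0,1]$. They are continuous, and the only point to check is that they stay in the target.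

By \eqref{eq:simplex} each $a\in E\setminus0$ determines a simplex $\mathcal A(a)$, and we pick a point in it that varies continuously with $a$:
\[
\kappa(a)=\frac{\sum_S\psi_S(a)\,S}{\sum_S\psi_S(a)},\qquad\psi_S(a)=\max\bigl(0,\min_{i\in S}a_i\bigr).
\]
Since $\psi_S(a)>0$ if and only if $S\in\mathcal A(a)$, the denominator is positive, the support of $\kappa(a)$ is $\mathcal A(a)$, and $\kappa:E\setminus0\to|\mathcal N|$ is continuous. As $\kappa(b_S)=S$, the natural candidate for an inverse is the map $\gamma:|\mathcal N|\to E$ that is affine on simplices with $\gamma(S)=b_S$. The following proposition reproves the theorem of Bj\"orner and De Longueville on the homotopy type of $\mathcal N$.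

\begin{proposition}\label{prop:kappa}
The map $\gamma$ takes values in $E\setminus0$, and $\kappa$ and $\gamma$ are mutually inverse homotopy equivalences. Hence $|\mathcal N|\simeq S^k$.
\end{proposition}

\begin{proof}
If $S$ is a neighbor of $T$, then $b_S$ is negative at the sites of $T$. Taking convex combinations, we get:
\begin{equation}\label{eq:neg}
\text{if $T$ is a common neighbor of the support of $x\in|\mathcal N|$, then }\gamma(x)_i<0\text{ for }i\in T .
\end{equation}
In particular $\gamma(x)\ne0$.

\emph{$\gamma\kappa\simeq\mathrm{id}$.} Given $a\ne0$, choose $T\in\mathcal V$ with $T\subseteq P(a)^c$. Then $a_i\le0$ for $i\in T$. Also $T$ is a common neighbor of $\mathcal A(a)$, so $\gamma\kappa(a)_i<0$ for $i\in T$ by \eqref{eq:neg}. Hence $(1-s)a+s\,\gamma\kappa(a)$ is negative on $T$ for $s>0$, and it equals $a\ne0$ for $s=0$.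

\emph{$\kappa\gamma\simeq\mathrm{id}$.} Let $T$ be a common neighbor of the support of $x$. By \eqref{eq:neg} the set $P(\gamma(x))$ is disjoint from $T$, so every $S$ in the support $\mathcal A(\gamma(x))$ of $\kappa\gamma(x)$ is a neighbor of $T$. Thus $x$ and $\kappa\gamma(x)$ both lie in the closed simplex of $\mathcal N$ spanned by all neighbors of $T$, and so does the segment between them.
\end{proof}

The map $\gamma$ knows the topology of $\mathcal N$, but the polytope is built from the points $u_S$. We now show that the two families define homotopic maps. To cover perturbations as well, call a family of points $y=(y_S)_{S\in\mathcal V}$ in $E$ \emph{admissible} if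
\begin{equation}\label{eq:adm}
\langle y_S,b_T\rangle<0\qquad\text{whenever }S,T\in\mathcal V,\ S\cap T=\emptyset ,
\end{equation}
and let $f_y:|\mathcal N|\to E$ be affine on simplices with $f_y(S)=y_S$. For every choice of positive weights the family $u=(u_S)$ is admissible, because $\langle u_S,b_T\rangle=\sum_{i\in S}w_i(b_T)_i$ is a sum of negative terms when $S\cap T=\emptyset$.

\begin{proposition}\label{prop:f}
For every admissible family $y$ the map $f_y$ takes values in $E\setminus0$, and $f_y:|\mathcal N|\to E\setminus0$ is a homotopy equivalence.
\end{proposition}

\begin{proof}
By \eqref{eq:adm}, $f_y$ maps a simplex with common neighbor $T$ into the open half-space $\{x:\langle x,b_T\rangle<0\}$, which is convex and does not contain $0$. This half-space does not depend on $y$, so $f_y$ avoids $0$ and is homotopic in $E\setminus0$ to $f_u$ by a straight line. It remains to treat $f_u$. Let $a\ne0$. Each $S$ in the support of $\kappa(a)$ is contained in $P(a)$, so $\langle u_S,a\rangle>0$, and therefore $\langle f_u\kappa(a),a\rangle>0$. Also $\langle a,a\rangle>0$, so the segment from $a$ to $f_u\kappa(a)$ avoids $0$, and $f_u\kappa\simeq\mathrm{id}$. With Proposition~\ref{prop:kappa}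 we obtain $f_u\simeq f_u\kappa\gamma\simeq\gamma$, and $\gamma$ is a homotopy equivalence.
\end{proof}

\section{From homotopy equivalences to deformation retracts}\label{sec:sdr}

An inclusion of CW complexes that is a homotopy equivalence is the inclusion of a strong deformation retract \cite[Cor.~0.20]{Hat}. Theorem~\ref{thm:equi} needs the equivariant version (see also \cite[Ch.~II]{tD}), so we give a proof that covers both. Let $G$ be a group and $I=[0,1]$ with trivial action. A $G$-map is a continuous map that commutes with the actions, a $G$-homotopy is a $G$-map on $X\times I$, and $G$-homotopy equivalences and $G$-equivariant strong deformation retracts are defined by requiring all maps and homotopies to be of this kind.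

\begin{lemma}\label{lem:sdr}
Let a group $G$ act on a finite simplicial complex $X$ by simplicial automorphisms and let $A\subseteq X$ be a $G$-invariant subcomplex. If the inclusion $|A|\subseteq|X|$ is a $G$-homotopy equivalence, then $|A|$ is a $G$-equivariant strong deformation retract of $|X|$.
\end{lemma}

\begin{proof}
\emph{Extending homotopies.} Let $(Y,B)$ be one of the pairs
\[
(|X|,|A|),\qquad\bigl(|X|\times I,\ |X|\times\{0,1\}\cup|A|\times I\bigr).
\]
Then $Y$ arises from $B$ by adding, in order of dimension, the convex cells $C=\sigma$ or $C=\sigma\times I$, respectively, for the simplices $\sigma$ of $X$ not in $A$; the relative boundary $\partial C$ is present when $C$ is added. Let $c$ be the barycenter of $\sigma$, or the pair (barycenter, $\frac12$). Following each ray from the point $(c,2)$ to its last point in $C\times I$ retracts $C\times I$ onto $C\times0\cup\partial C\times I$. The group permutes the cells by affine maps that preserve the centers $c$, so these retractions commute with $G$. Applying them to the cells of top dimension, then to those of the next dimension, and so on, gives a $G$-retraction of $Y\times I$ onto $Y\times0\cup B\times I$. Hence every $G$-map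 defined on $Y\times0\cup B\times I$ extends to a $G$-map on $Y\times I$ with the same target.

\emph{A retraction.} Let $g:|X|\to|A|$ be a $G$-homotopy inverse of the inclusion. Using the first pair, extend a $G$-homotopy from $g|_{|A|}$ to $\mathrm{id}_{|A|}$ to a $G$-homotopy from $g$ to a map $r:|X|\to|A|$. Then $r$ is the identity on $|A|$. As maps to $|X|$ we have $r\simeq g\simeq\mathrm{id}$, so there is a $G$-homotopy $H:|X|\times I\to|X|$ with $H(x,0)=x$ and $H(x,1)=r(x)$.

\emph{Making $H$ stationary on $|A|$.} For the second pair define $\Phi:Y\times0\cup B\times I\to|X|$ by
\[
\Phi(x,t,0)=H(x,t),\qquad\Phi(x,0,s)=x,\qquad\Phi(x,1,s)=H(r(x),1-s),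
\]
and $\Phi(z,t,s)=H(z,t(1-s))$ for $z\in|A|$. The formulas agree on overlaps: at $(x,1,0)$ because $H(r(x),1)=r(r(x))=r(x)$, at $(z,1,s)$ because $r(z)=z$, and at $t=0$ because $H(x,0)=x$. Extend $\Phi$ to a $G$-map on $Y\times I$. At $s=1$ we have $\Phi(x,0,1)=x$, $\Phi(x,1,1)=r(x)\in|A|$ and $\Phi(z,t,1)=z$ for $z\in|A|$, so $(x,t)\mapsto\Phi(x,t,1)$ is the required deformation retraction.
\end{proof}

\section{A simplicial polytope: proof of Theorem~\ref{thm:main}}

Fix any positive weights. The polytope $Q$ may have faces that are not simplices, as in Example~\ref{ex:hexa}; then the vertex sets of its faces do not form a simplicial complex. We move the vertices into general position and check that nothing established so far is lost.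

\begin{lemma}\label{lem:perturb}
There is $\delta>0$ such that every family $y=(y_S)_{S\in\mathcal V}$ in $E$ with $\|y_S-u_S\|<\delta$ for all $S$ has the following properties.
\begin{enumerate}
\item For every $a\ne0$ the set of $S$ that maximize $\langle y_S,a\rangle$ is a simplex of $\mathcal N$.
\item The origin is an interior point of $\operatorname{conv}\{y_S\}$.
\item The points $y_S$ are pairwise distinct, and each is a vertex of $\operatorname{conv}\{y_S\}$.
\item The family $y$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h(a)=\max_S\langle u_S,a\rangle$, a continuous function on the unit sphere of $E$.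

(1) Let $F\subseteq\mathcal V$ be nonempty and not a simplex of $\mathcal N$. By Lemma~\ref{lem:key}, $F$ is not contained in the set of maximizers of $\langle u_S,a\rangle$ for any unit vector $a$, so $h(a)-\min_{S\in F}\langle u_S,a\rangle>0$. By compactness, and since there are finitely many such $F$, these differences are bounded below by some $\varepsilon>0$. Let $\delta\le\varepsilon/2$, let $a$ be a unit vector, let $S$ maximize $\langle y_S,a\rangle$, and let $S_0$ satisfy $\langle u_{S_0},a\rangle=h(a)$. Then
\[
\langle u_S,a\rangle>\langle y_S,a\rangle-\delta\ge\langle y_{S_0},a\rangle-\delta>h(a)-2\delta\ge h(a)-\varepsilon .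
\]
So the set of these $S$ is not one of the sets $F$, that is, it is a simplex.

(2) By Lemma~\ref{lem:key} and compactness, $h$ has a positive minimum $\mu$. For $\delta\le\mu$ we get $\max_S\langle y_S,a\rangle>h(a)-\delta\geq0$ for every unit vector $a$, so no closed half-space $\{x:\langle x,a\rangle\le0\}$ contains all $y_S$.

(3), (4) The conditions \eqref{eq:vertex} and \eqref{eq:adm} are finitely many strict inequalities that hold for $u$, so they hold for $y$ if $\delta$ is small.
\end{proof}

Choose the points $y_S$ within $\delta$ of $u_S$ one after another, each outside the affine hulls of all sets of at most $k+1$ previously chosen points. This is possible because these finitely many hulls have dimension at most $k<\dim E$. Any $k+2$ or fewer of the points are affinely independent: the one chosen last is outside the affine hull of the others, and these are independent by induction. Let $Q'=\operatorname{conv}\{y_S\}$. By (2) it has dimension $k+1$. The vertices of a proper face lie in a hyperplane, so there are at most $k+1$ of them and they are affinely independent. Hence $Q'$ is simplicial. Let $K$ consist of the nonempty $F\subseteq\mathcal V$ such that $\{y_S:S\in F\}$ is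 the vertex set of a proper face of $Q'$. By (3), $K$ is isomorphic to the boundary complex of $Q'$ and contains every $S\in\mathcal V$ as a vertex. Each simplex of $K$ is a set of maximizers for some $a\ne0$, so $K\subseteq\mathcal N$ by (1).

Let $\iota:|K|\to|\mathcal N|$ be the inclusion. The map $f_y$ sends each simplex of $K$ by an affine bijection onto the corresponding face of $Q'$, and $\partial Q'$ is the disjoint union of the relative interiors of the proper faces. So $f_y\iota$ is a continuous bijection from the compact space $|K|$ onto $\partial Q'$, hence a homeomorphism, and by (2) it is a homotopy equivalence as a map to $E\setminus0$. By (4) and Proposition~\ref{prop:f}, $f_y$ has a homotopy inverse $g$. Then $\iota\simeq g\circ(f_y\iota)$ is a homotopy equivalence, and Lemma~\ref{lem:sdr} with the trivial group completes the proof of Theorem~\ref{thm:main}. \qed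

\section{All vertices are needed: proof of Theorem~\ref{thm:forced}}

Proposition~\ref{prop:f} holds for all weights, and we exploit this freedom. Given $S$, we make the sites of $S$ so light that $u_S$ is the only vertex of $Q$ on the positive side of $b_S$. Without $S$, the image of the complex then lies in a half-space and cannot surround the origin.

Let $L\subseteq\mathcal N$ be a subcomplex that does not contain the vertex $S$. We show that $\tilde H_k(L)\to\tilde H_k(\mathcal N)$ is zero, and we may assume $L\ne\emptyset$. Write $b=b_S$. Take $w_i=\eta$ for $i\in S$ and $w_i=1$ for $i\notin S$, where $\eta>0$ is so small that $\eta\sum_{i\in S}b_i<\min_{j\notin S}|b_j|$. If $S'\in\mathcal V$ and $S'\ne S$, then $S'\setminus S\neq\emptyset$ because $|S'|=|S|$, and so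
\[
\langle u_{S'},b\rangle=\eta\sum_{i\in S'\cap S}b_i-\sum_{j\in S'\setminus S}|b_j|<0 .
\]
Hence $f_u(|L|)$ lies in the convex set $\{x:\langle x,b\rangle<0\}\subseteq E\setminus0$. The restriction of $f_u$ to $|L|$ is therefore null-homotopic and induces zero on reduced homology. It is the composite $\tilde H_k(L)\to\tilde H_k(\mathcal N)\to\tilde H_k(E\setminus0)$, and the second map is an isomorphism by Proposition~\ref{prop:f}. So the first map is zero.

The inclusion of a deformation retract induces an isomorphism onto $\tilde H_k(\mathcal N)\cong\tilde H_k(S^k)\cong\mathbb Z$, which is a nonzero map. So a subcomplex as in the question contains all vertices of $\mathcal N$, and the polytope has $|\mathcal V|$ vertices. To find this number, count pairs $(S,i)$ with $S\in\mathcal V$ and $i\notin S$. For fixed $i$, the sets $S$ are the $n$-subsets $s_1<\dots<s_n$ without consecutive elements of a path $1,\dots,N-1$, and $s_j\mapsto s_j-(j-1)$ matches them with all $n$-subsets of $\{1,\dots,N-n\}$. Thus $(N-n)|\mathcal V|=N\binom{N-n}{n}$, and $N-n=n+k$. \qed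

\section{Dihedral symmetry: proof of Theorem~\ref{thm:equi}}

A generic perturbation ignores the symmetry of the cycle. We therefore keep $Q$ and obtain simplices by subdividing its faces.

\emph{The action.} The group $D$ preserves stability and disjointness, so it acts on $\mathcal N$ by simplicial automorphisms. It acts orthogonally on $\mathbb R^N$ by $(ga)_{g(i)}=a_i$. The subspace $E$ is invariant. Indeed, for $\varphi\in V$ the functions $\varphi'(\theta)=-\varphi(\theta-2\pi/N)$ and $\varphi''(\theta)=\varphi(-\theta)$ lie in $V$, and
\[
a_i(\varphi')=(-1)^{i-1}\varphi(\theta_{i-1})=a_{i-1}(\varphi),\qquad a_i(\varphi'')=(-1)^{i}\varphi(\theta_{-i})=a_{-i}(\varphi).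
\]
This is the linear action on $E\cong\mathbb R^{k+1}$. Take all $w_i=1$. The orthogonal projection to $E$ commutes with $D$ and $g1_S=1_{gS}$, so $gu_S=u_{gS}$ and $Q$ is $D$-invariant. Together with Corollary~\ref{cor:Q} this gives the first assertion of the theorem.

\emph{Equivariance of the maps.} Let $C_S\subset E$ be the set of vectors that are positive on $S$ and negative off $S$. It is convex, nonempty by Lemma~\ref{lem:sign}, and $gC_S=C_{gS}$. Starting from any $b'_S\in C_S$, put $b_S=\frac1{|D|}\sum_{g\in D}g^{-1}b'_{gS}\in C_S$. For $h\in D$,
\[
b_{hS}=\frac1{|D|}\sum_{g\in D}h\,(gh)^{-1}b'_{ghS}=h\,b_S .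
\]
With this choice $\gamma$ is a $D$-map. So is $f_u$, and so is $\kappa$, because $\psi_{gS}(ga)=\psi_S(a)$. A straight-line homotopy between $D$-maps is a $D$-homotopy, since $D$ acts linearly on $E$ and on $\mathbb R^{\mathcal V}$. Hence the proofs of Propositions~\ref{prop:kappa} and~\ref{prop:f} show that $f_u:|\mathcal N|\to E\setminus0$ is a $D$-homotopy equivalence.

\emph{The subcomplex.} The barycentric subdivision $\operatorname{sd}\mathcal N$ has the simplices of $\mathcal N$ as vertices and the chains $\sigma_0\subset\dots\subset\sigma_m$ as simplices; placing $\sigma$ at its barycenter identifies $|\operatorname{sd}\mathcal N|$ with $|\mathcal N|$, compatibly with $D$. The barycentric subdivision of $\partial Q$ is the complex $\Delta$ of chains $F_0\subset\dots\subset F_m$ of nonempty proper faces of $Q$. Let $c_F$ be the average of the vertices of $F$, a point of the relative interior of $F$. The map $|\Delta|\to\partial Q$ that is affine on simplices with $F\mapsto c_F$ is a homeomorphism; this follows by induction on dimension, since each face $F$ is the cone with apex $c_F$ over its relative boundary. By Corollary~\ref{cor:Q}, $F\mapsto\sigma_F=\{S:u_S\in F\}$ sends faces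 to simplices of $\mathcal N$, and $F\subseteq F'$ if and only if $\sigma_F\subseteq\sigma_{F'}$ because a face is the convex hull of its vertices. Also $\sigma_{gF}=g\sigma_F$. So $\Delta$ is a $D$-invariant subcomplex of $\operatorname{sd}\mathcal N$.

\emph{The retraction.} Let $\iota:|\Delta|\to|\mathcal N|$ be the inclusion. The simplex of $\Delta$ given by a chain $F_0\subset\dots\subset F_m$ lies in the simplex $\sigma_{F_m}$ of $\mathcal N$, on which $f_u$ is affine, and $f_u$ sends the barycenter of $\sigma_F$ to $c_F$. So $f_u\iota$ is the homeomorphism $|\Delta|\to\partial Q$ above, and it is a $D$-map. The inclusion $\partial Q\subset E\setminus0$ is a $D$-homotopy equivalence, because $D$ permutes the rays from $0$ linearly and preserves $\partial Q$. If $g_u$ is a $D$-homotopy inverse of $f_u$, then $\iota$ is $D$-homotopic to $g_u\circ(f_u\iota)$ and is thus a $D$-homotopy equivalence. Lemma~\ref{lem:sdr}, applied to $X=\operatorname{sd}\mathcal N$, $A=\Delta$ and $G=D$, shows that $|\Delta|$ is a $D$-equivariant strong deformation retract of $|\mathcal N|$. \qed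

\begin{thebibliography}{9}

\bibitem{BZ}
Benjamin Braun, Matthew Zeckner, \emph{Deformation Retracts of Neighborhood Complexes of Stable Kneser Graphs}, arXiv:1102.1984 (2011).

\bibitem{Hat}
Hatcher, \emph{Algebraic Topology}.

\bibitem{tD}
tom Dieck, \emph{Transformation Groups}.

\end{thebibliography}
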